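\title{In-out-proper orientations of planar and degenerate graphs}

\begin{abstract}
An orientation of a graph is in-out-proper if adjacent vertices have different values of in-degree minus out-degree. We prove that every planar graph has an in-out-proper orientation in which all these values lie in $[-64,64]$, which confirms a conjecture of Dehghan. More generally, every $k$-degenerate graph has such an orientation with values in $[-(17k+5),17k+5]$, and the linear order in $k$ is best possible.
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple unless they are called multigraphs. Let $D$ be an orientation of a graph $G$, and let $d^-_D(v)$ and $d^+_D(v)$ be the in-degree and the out-degree of a vertex $v$. The \emph{in-out-degree}, or briefly the \emph{value}, of $v$ is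
\[
d^{\pm}_D(v)=d^-_D(v)-d^+_D(v).
\]
The orientation is \emph{in-out-proper} if adjacent vertices have different values, that is, if the values form a proper coloring of $G$ by integers. It is known (Borowiecki et al.) that every graph has an in-out-proper orientation. The \emph{in-out-proper orientation number} of $G$ is
\[
\overleftrightarrow{\chi}(G)=\min_{D}\ \max_{v\in V(G)}\ |d^{\pm}_D(v)|,
\]
where $D$ ranges over the in-out-proper orientations of $G$. It measures how close to balanced an orientation can stay while it separates neighbors. Two general bounds hold:
\begin{equation}\label{eq:general}
\Bigl\lceil \frac{\chi(G)-1}{2}\Bigr\rceil\ \le\ \overleftrightarrow{\chi}(G)\ \le\ \Delta(G).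
\end{equation}
The lower bound holds because values in $[-c,c]$ give a proper coloring with $2c+1$ colors, and the upper bound because $|d^{\pm}_D(v)|\le \deg(v)$.

A vertex of degree $d$ can take only the values $-d,-d+2,\dots,d$, and this already decides the simplest cases. On a cycle the values lie in $\{-2,0,2\}$ and cannot all be $0$, so $\overleftrightarrow{\chi}=2$. On the star $K_{1,n}$ the leaves have values $\pm1$. If $n$ is even, the center can take the value $0$, and $\overleftrightarrow{\chi}=1$. If $n\ge3$ is odd, the value of the center is odd; the value $1$ would force every leaf to have value $-1$, hence every edge to point to the center, hence the value $n\neq 1$; the value $-1$ is excluded by reversing all edges; and the value $3$ is attained by directing $(n+3)/2$ edges to the center. So $\overleftrightarrow{\chi}(K_{1,n})=3$, however large the odd number $n$ is. It is known that $\overleftrightarrow{\chi}(T)\le 3$ for every tree $T$.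

These cases suggest that for sparse graphs the maximum degree is the wrong bound. Every graph has an orientation with all values in $\{-1,0,1\}$ (Lemma~\ref{lem:balanced}), and a planar graph needs only four colors, so one would guess that a bounded perturbation of a balanced orientation separates all neighbors. The following conjecture is posed by Dehghan~\cite{Dehghan}.

\medskip\noindent\textbf{Conjecture.} \emph{There is a constant $c$ such that $\overleftrightarrow{\chi}(G)\le c$ for every planar graph $G$.}\medskip

The obstacle to the naive argument is that values cannot be assigned like colors: reversing an edge changes two values at once, and a vertex of small degree has few values available. We prove the conjecture.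

\begin{theorem}\label{thm:planar}
Every planar graph $G$ satisfies $\overleftrightarrow{\chi}(G)\le 64$.
\end{theorem}

Planarity enters only through three sparseness parameters. A graph is \emph{$k$-degenerate} if each of its nonempty subgraphs has a vertex of degree at most $k$. We write $G[Y]$ for the subgraph induced by $Y\subseteq V(G)$.

\begin{theorem}\label{thm:main}
Let $a,k,r\ge1$ be integers, and let $G$ be a graph such that
\begin{enumerate}
\item[(i)] $G$ is $k$-degenerate,
\item[(ii)] $\chi(G)\le r$,
\item[(iii)] $|E(G[Y])|<a|Y|$ for every nonempty $Y\subseteq V(G)$.
\end{enumerate}
Then $\overleftrightarrow{\chi}(G)\le 6a+7r+4k-2$.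
\end{theorem}

\begin{corollary}\label{cor:degenerate}
Let $k\ge1$. Every $k$-degenerate graph $G$ satisfies $\overleftrightarrow{\chi}(G)\le 17k+5$. The maximum of $\overleftrightarrow{\chi}$ over $k$-degenerate graphs is at least $\lceil k/2\rceil$, so it is $\Theta(k)$.
\end{corollary}

\subsection*{The plan of the proof}
The odd star shows the strategy: its center takes the value $3$, out of reach of the leaves. In general we fix a threshold $m$ and give the vertices of high degree prescribed values in the window $[m,m+2r-1]$, read off from a proper $r$-coloring. The other vertices have bounded degree, so their values are bounded whatever we do; we must only make them proper among themselves and keep them below $m$.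

The difficulty lies in the word ``high''. Values can be prescribed only at vertices whose degree exceeds the prescribed value by a margin $2a$ (Lemma~\ref{lem:high}). So high degree must mean degree at least some $M>m$, and there remain vertices of intermediate degree that are not high but could reach a value in $[m,M-1]$. Each of these must be pushed below $m$ by forcing it to have $q$ outgoing edges, where $2q$ is about $M-m$, while the values stay proper. This is Lemma~\ref{lem:descent}, the core of the paper. Section~\ref{sec:star} shows its idea on a triangle and on stars, Section~\ref{sec:descent} proves it, Section~\ref{sec:main} proves Theorem~\ref{thm:main}, and Section~\ref{sec:consequences} derives the consequences.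

\section{Degeneracy orders and balanced orientations}\label{sec:prelim}

For a partial orientation, $\mathrm{in}(v)$ and $\mathrm{out}(v)$ count the oriented edges into and out of $v$.

Subgraphs of a $k$-degenerate graph are $k$-degenerate. The vertices of a $k$-degenerate graph have a \emph{degeneracy order}, in which each vertex has at most $k$ neighbors preceding it: delete a vertex of degree at most $k$, order the rest by induction, and put the deleted vertex last. Coloring greedily along this order uses at most $k+1$ colors. Counting each edge at its later end, and noting that the first vertex has no predecessor, we see that a $k$-degenerate graph on $n\ge1$ vertices has at most $k(n-1)$ edges.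

\begin{lemma}\label{lem:balanced}
Every multigraph without loops has an orientation with $|\mathrm{in}(v)-\mathrm{out}(v)|\le1$ for every vertex $v$.
\end{lemma}

\begin{proof}
Join a new vertex to every vertex of odd degree. The number of such vertices is even, so now all degrees are even and each component has an Euler tour. Orienting the edges along these tours gives $\mathrm{in}=\mathrm{out}$ everywhere, and deleting the new vertex removes at most one edge at each old vertex.
\end{proof}

\section{Descending through levels}\label{sec:star}

When the edges at the high-degree vertices have been oriented, each remaining vertex $v$ carries an offset $b(v)\in\mathbb Z$ from those edges. This leads to the following setting. Let $S$ be a graph, let $b\colon V(S)\to\mathbb Z$, and call $A(v)=b(v)+\deg_S(v)$ the \emph{ceiling} of $v$. For an orientation of $S$, the value of $v$ is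
\begin{equation}\label{eq:value}
f(v)=b(v)+\mathrm{in}(v)-\mathrm{out}(v)=A(v)-2\,\mathrm{out}(v).
\end{equation}
Thus a vertex starts at its ceiling and drops by $2$ for each outgoing edge.

\begin{lemma}\label{lem:descent}
Let $k,r,q\ge1$ be integers, let $S$ be a $k$-degenerate graph with $\chi(S)\le r$, and let $b\colon V(S)\to\mathbb Z$. Let $W\subseteq V(S)$ satisfy
\begin{equation}\label{eq:degree}
\deg_S(w)\ge 4q+4k+r-1\qquad\text{for all } w\in W.
\end{equation}
Then $S$ has an orientation such that $f(u)\ne f(v)$ for every edge $uv$, and $\mathrm{out}(w)\ge q$ for every $w\in W$.
\end{lemma}

We call the vertices of $W$ \emph{demanding} and the others \emph{ordinary}. The weaker condition $\deg_S(w)\ge q$ would not suffice: if $S=K_{1,q}$ and $W$ consists of the center $w$, all edges must leave $w$, and a leaf $x$ with $b(x)+1=b(w)-q$ gets the same value as $w$.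

\subsection*{No demanding vertices}
We lower a level $\lambda$ through the integers and decide at each level which vertices receive the value $\lambda$. A vertex is \emph{fixed} once its value is decided and \emph{free} before; an edge is oriented when its first end is fixed. If a free vertex $v$ has $j(v)$ outgoing edges so far, its \emph{height} $A(v)-2j(v)$ is the value that it gets if all its remaining edges point to it. At level $\lambda$, take a maximal independent set $I$ among the free vertices of height $\lambda$, fix its vertices, and direct all their remaining edges to them. Every other free vertex of height $\lambda$ has a neighbor in $I$, so it gains an outgoing edge and drops below $\lambda$. On a triangle $xyz$ with $b=0$ all ceilings are $2$. At level $2$ we fix $x$ and orient $y\to x$, $z\to x$; now $y$ and $z$ have height $0$; at level $0$ we fix $y$ and orient $z\to y$; and $z$ is fixed at level $-2$.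

\subsection*{One demanding vertex}
Let $S$ be a star with five leaves, let $W=\{w\}$ consist of the center, and let $A(w)=4$ and $q=2$. (These examples have fewer leaves than \eqref{eq:degree} asks for; the mechanism is already visible.) The value $\lambda$ means out-degree $o=(4-\lambda)/2$ for $w$, so $w$ may be fixed only at the levels $0,-2,-4,\dots$. If $w$ has $j\le o$ outgoing edges when it is fixed, it must make up the \emph{deficit} $s=o-j$ by sending edges to $s$ free leaves. It cannot send such an edge to a leaf of height $\lambda$, since that leaf would keep the value $\lambda$.

Suppose first that the leaves have ceilings $0,-2,-4,-6,-8$. At each of these levels $w$ competes with one leaf. If the leaf always wins, $w$ gains one outgoing edge per round while its target $o$ also grows by one, so the deficit stays $2$ and the leaves are used up. At the end $\mathrm{out}(w)=5$ and $f(w)=-6$, the value of a leaf. So $w$ must win against a single leaf: we fix $w$ at level $0$ and send edges to the leaves with ceilings $-2$ and $-4$. Then $f(w)=0$, and the leaves get $-2,-2,-4,-8,-10$.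

Suppose next that all five ceilings are $0$. Now $w$ cannot be fixed at level $0$, since no leaf can accept an edge. The leaves are fixed instead, $j$ jumps to $5$, and $w$ waits until its target reaches $5$ at level $-6$, where it is fixed with deficit $0$.

Both cases follow one rule: give each leaf weight $1$, give $w$ weight $3/2$, and take an independent set of maximum weight. With ceilings $0,0,-2,-4,-6$, two leaves beat $w$ at level $0$, so $j=2$; at level $-2$ the target is $3$, the deficit has dropped to $1$, and $w$ beats the single competing leaf and sends an edge to the leaf with ceiling $-4$. Then $f(w)=-2$, and the leaves get $0,0,-4,-4,-8$. The rule gives a dichotomy. If $w$ loses, it loses to at least two neighbors and its deficit drops, which can happen only about $q$ times. If $w$ wins, few neighbors depend on $w$ alone to be pushed down, so many free neighbors can accept an edge.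

\section{Proof of Lemma~\ref{lem:descent}}\label{sec:descent}

Three problems do not occur on a star. Two demanding vertices may be adjacent, and then one loses to the other alone. A demanding vertex may receive edges sent by other demanding vertices, which uses up its neighbors without lowering its deficit. And a winner may have many neighbors at the current level, each of which needs an outgoing edge. A degeneracy order bounds the damage from the first two problems by $k$; the third is solved by sharing these neighbors evenly among the winners.

\subsection{The process}
We may assume that $S$ is nonempty. Let $w_1,\dots,w_n$ be a degeneracy order of $S[W]$. The neighbors of $w_i$ among $w_1,\dots,w_{i-1}$ are its \emph{parents}; there are at most $k$ of them, and of two adjacent demanding vertices exactly one is a parent of the other. Define weights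
\[
\omega(w_i)=2-\frac{i}{n+1}\in(1,2),\qquad \omega(x)=1\ \text{ for } x\notin W,
\]
and let $\omega(X)=\sum_{x\in X}\omega(x)$. The point of this choice is that
\begin{equation}\label{eq:weights}
\omega(x)<\omega(v)\ \text{ whenever } v\in W \text{ and } x \text{ is a neighbor of } v \text{ that is not a parent of } v.
\end{equation}

At the start all vertices are free and no edge is oriented. We go through the levels $\lambda=\lambda_{\max},\lambda_{\max}-1,\dots$, where $\lambda_{\max}=\max_vA(v)$. Throughout, an edge is oriented if and only if it has a fixed end, and $j(v)$ is the current number of edges out of the free vertex $v$. By \eqref{eq:value}, the value $\lambda$ corresponds to the out-degree $o(v)=(A(v)-\lambda)/2$, the \emph{target} of $v$ at level $\lambda$. Level $\lambda$ consists of four steps.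

\medskip\noindent\emph{Step 1: active vertices.} A free vertex $v$ is \emph{active} if either $v\notin W$ and $o(v)=j(v)$, or $v\in W$ and $o(v)$ is an integer with $o(v)\ge q$ and $o(v)\ge j(v)$. In the second case $s(v)=o(v)-j(v)\ge0$ is the deficit of $v$. Let $\mathrm{Act}$ be the set of active vertices.

\medskip\noindent\emph{Step 2: winners.} Let $I\subseteq\mathrm{Act}$ be an independent set of maximum weight. Since weights are positive, every $y\in\mathrm{Act}\setminus I$ has a neighbor in $I$.

\medskip\noindent\emph{Step 3: reserved edges.} Each $y\in\mathrm{Act}\setminus I$ selects a neighbor $\delta(y)\in I$. If $y$ has exactly one neighbor in $I$, it selects that neighbor. For each $y$ with at least two neighbors in $I$, pick two of them, $a_y\ne b_y$. Form the multigraph $F$ on $I$ with one edge $a_yb_y$ for each such $y$, orient it by Lemma~\ref{lem:balanced}, and let $\delta(y)$ be the head of the edge belonging to $y$.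

\medskip\noindent\emph{Step 4: fixing.} For $w\in I\setminus W$ let $T(w)=\emptyset$. For $w\in I\cap W$ let $T(w)$ be a set of exactly $s(w)$ free neighbors $y$ of $w$ such that
\begin{enumerate}
\item[(T1)] $y$ is not active, or $\delta(y)\ne w$;
\item[(T2)] $y$ is not a parent of $w$.
\end{enumerate}
Fix all vertices of $I$. For $w\in I$ and each free neighbor $y$ of $w$, orient $w\to y$ if $y\in T(w)$, and $y\to w$ otherwise.

\medskip
Since $I$ is independent, no edge receives two instructions, and the free neighbors of $w\in I$ lie outside $I$, so $\delta(y)$ in (T1) is defined. The two conditions have the following effects.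
\begin{enumerate}
\item[(E1)] Every $y\in\mathrm{Act}\setminus I$ gains the outgoing edge $y\to\delta(y)$.
\item[(E2)] If an edge $x\to v$ is oriented into a free vertex $v\in W$, then $x$ is a parent of $v$.
\end{enumerate}
Here (E1) is (T1). For (E2), we have $v\in T(x)$, so $x\in W$, and $v$ is not a parent of $x$ by (T2); as both are demanding, $x$ is a parent of $v$.

It remains to show that the sets $T(w)$ exist and that every vertex is fixed. Lemmas~\ref{lem:ordinary}--\ref{lem:T} concern a level such that all higher levels have been carried out. Lemma~\ref{lem:T} shows that this level can be carried out too, so by induction the process never gets stuck.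

\subsection{Ordinary vertices stay below the level}

\begin{lemma}\label{lem:ordinary}
If $v\notin W$ is free at the start of level $\lambda$, then $A(v)-2j(v)\le\lambda$.
\end{lemma}

\begin{proof}
This holds at $\lambda_{\max}$. Suppose that it holds at the start of level $\lambda$ and that $v$ is not fixed there. If $A(v)-2j(v)\le\lambda-1$, this inequality persists because $j(v)$ never decreases. If $A(v)-2j(v)=\lambda$, then $v\in\mathrm{Act}\setminus I$, and by (E1) its height drops to at most $\lambda-2$.
\end{proof}

\subsection{A positive deficit does not last}
Let $v\in W$. It can be active only at the levels $\ell_i=A(v)-2(q+i)$, $i\ge0$, where its target is $q+i$; all of them lie below $\lambda_{\max}$. If $v$ is free at the start of level $\ell_i$, let $s_i=q+i-j(v)$ at that moment. Then $v$ is active at $\ell_i$ if and only if $s_i\ge0$, and in that case $s_i=s(v)$.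

\begin{lemma}\label{lem:deficit}
If $v\in W$ is free at the start of level $\ell_i$ and $s_i\ge1$, then $s_i\le q$ and $i\le q+k-1$.
\end{lemma}

\begin{proof}
Let $0\le h<i$, and let $\Delta_h\ge0$ be the increase of $j(v)$ from the start of level $\ell_h$ to the start of level $\ell_{h+1}$. Then $s_{h+1}=s_h+1-\Delta_h$. The vertex $v$ is not in the set $I$ of level $\ell_h$, and there are three estimates.
\begin{enumerate}
\item[(a)] If $s_h<0$, then $s_{h+1}\le s_h+1\le0$.
\item[(b)] If $s_h\ge0$, then $v\in\mathrm{Act}\setminus I$, so $\Delta_h\ge1$ by (E1) and $s_{h+1}\le s_h$.
\item[(c)] If $s_h\ge0$ and $I$ contains no parent of $v$, then $s_{h+1}\le s_h-1$.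
\end{enumerate}
To prove (c), note that $(I\setminus N(v))\cup\{v\}$ is an independent subset of $\mathrm{Act}$, so $\omega(I\cap N(v))\ge\omega(v)$ by the choice of $I$. By \eqref{eq:weights} each vertex of $I\cap N(v)$ weighs less than $v$, so $|I\cap N(v)|\ge2$. By (E2) every edge between $v$ and $I$ is oriented out of $v$. Hence $\Delta_h\ge2$.

By (a) and (b), $s_h\le0$ implies $s_{h+1}\le0$. Since $s_i\ge1$, all of $s_0,\dots,s_i$ are at least $1$, and (b) gives $s_i\le s_0=q-j(v)\le q$. Each parent of $v$ is fixed only once, so $I$ contains a parent of $v$ at no more than $k$ of the levels $\ell_0,\dots,\ell_{i-1}$, and (c) applies at the others. Therefore $1\le s_i\le q-(i-k)$.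
\end{proof}

\subsection{A winner can make up its deficit}

\begin{lemma}\label{lem:T}
For every $w\in I\cap W$ there are at least $s(w)$ free neighbors of $w$ that satisfy \textup{(T1)} and \textup{(T2)}.
\end{lemma}

\begin{proof}
Let $s=s(w)\ge1$, since otherwise there is nothing to prove. The current level is $\ell_i$ for some $i$, and Lemma~\ref{lem:deficit} gives $s\le q$ and $o(w)=q+i\le 2q+k-1$.

\emph{Many neighbors are free.} A fixed neighbor of $w$ is the head of one of the $j(w)=o(w)-s\le 2q+k-2$ edges out of $w$, or the tail of an edge into $w$; by (E2) there are at most $k$ of the latter. By \eqref{eq:degree}, the number $U$ of free neighbors of $w$ satisfies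
\[
U\ \ge\ (4q+4k+r-1)-(2q+k-2)-k\ =\ 2q+2k+r+1 .
\]

\emph{Few neighbors depend on $w$ alone.} Let $P$ be the number of active vertices $y$ with $N(y)\cap I=\{w\}$. They induce an $r$-colorable graph, so a largest color class $J$ is independent and $|J|\ge P/r$. The set $(I\setminus\{w\})\cup J$ is an independent subset of $\mathrm{Act}$, so $|J|\le\omega(J)\le\omega(w)<2$. Hence $|J|\le1$ and $P\le r$.

\emph{The others are shared.} Let $t$ be the degree of $w$ in $F$, that is, the number of active $y$ with at least two neighbors in $I$ and $w\in\{a_y,b_y\}$. The in-degree of $w$ in $F$ is at most $(t+1)/2$, and this is the number of such $y$ with $\delta(y)=w$. The vertices counted by $P$ and by $t$ are distinct free neighbors of $w$, so $t\le U-P$.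

A free neighbor violates (T1) exactly if it is active and selects $w$, so at most $P+(U-P+1)/2$ do. At most $k$ violate (T2). The number of free neighbors that satisfy both conditions is at least
\[
U-P-\frac{U-P+1}{2}-k\ =\ \frac{U-P-1}{2}-k\ \ge\ \frac{(2q+2k+r+1)-r-1}{2}-k\ =\ q\ \ge\ s. \qedhere
\]
\end{proof}

\subsection{End of the proof}
Every vertex is eventually fixed. Indeed, if $v\notin W$ is free at the start of level $\lambda$, then $\lambda\ge A(v)-2j(v)\ge A(v)-2\deg_S(v)$ by Lemma~\ref{lem:ordinary}. If $v\in W$ is free at the start of level $\ell_i$, then either $s_i\le0$ and $q+i\le j(v)\le\deg_S(v)$, or $s_i\ge1$ and $i\le q+k-1$ by Lemma~\ref{lem:deficit}; in both cases $i$ is bounded. So all edges are oriented after finitely many levels.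

All edges at a vertex are oriented once it is fixed. An ordinary vertex $v$ fixed at level $\lambda$ ends with out-degree $j(v)=o(v)$. A demanding vertex $w$ fixed at level $\lambda$ ends with out-degree $j(w)+s(w)=o(w)\ge q$. In both cases the value \eqref{eq:value} equals $\lambda$. So the value of a vertex is the level at which it was fixed, and vertices fixed at the same level are pairwise nonadjacent. This proves Lemma~\ref{lem:descent}. \hfill$\square$

\begin{remark}
For $W=\emptyset$ condition \eqref{eq:degree} is void and $k,r$ may be taken as large as we like. With $b=0$, Lemma~\ref{lem:descent} then gives the existence of an in-out-proper orientation of every graph.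
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

\subsection{Prescribing the values at high-degree vertices}
To raise the value of a vertex $u$ we reverse a directed path that starts at $u$: this raises the value of $u$ by $2$, lowers the value of the last vertex by $2$, and changes nothing at the inner vertices, each of which exchanges one incoming and one outgoing edge. The path should end at a vertex whose value we want to be low anyway. Hypothesis (iii) guarantees that such a path exists.

\begin{lemma}\label{lem:high}
Let $G$ satisfy \textup{(iii)}, let $H\subseteq V(G)$, and let $E_H$ be the set of edges with at least one end in $H$. Let $h\colon H\to\mathbb Z$ satisfy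
\[
h(u)\ge1,\qquad h(u)\equiv\deg_G(u)\pmod 2,\qquad \deg_G(u)-h(u)\ge2a\qquad(u\in H).
\]
Then $E_H$ has an orientation in which $b(v)=\mathrm{in}(v)-\mathrm{out}(v)$, counting edges of $E_H$ only, satisfies $b(u)=h(u)$ for all $u\in H$ and $b(v)\le1$ for all $v\notin H$.
\end{lemma}

\begin{proof}
Consider the orientations of $E_H$ with $b(u)\le h(u)$ for $u\in H$ and $b(v)\le1$ for $v\notin H$. One exists by Lemma~\ref{lem:balanced}, since $h\ge1$. Take one that maximizes $\sum_{u\in H}b(u)$, and suppose that $b(u)<h(u)$ for some $u\in H$. All edges at $u$ lie in $E_H$, so $b(u)\equiv\deg_G(u)\equiv h(u)\pmod 2$ and $b(u)\le h(u)-2$. Let $Y\subseteq H$ be the set of vertices reachable from $u$ by directed paths inside $G[H]$, including $u$.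

Suppose that there is an edge $y\to v$ with $y\in Y$ and $v\notin H$. Reverse a directed path from $u$ to $y$ inside $G[H]$ together with this edge. Then $b(u)$ grows by $2$, $b(v)$ drops by $2$, and all other values stay. The constraints still hold and the sum has grown, a contradiction.

So every edge out of a vertex of $Y$ ends in $H$, and hence in $Y$. For $y\in Y$,
\[
\mathrm{out}(y)=\frac{\deg_G(y)-b(y)}{2}\ge\frac{\deg_G(y)-h(y)}{2}\ge a,
\]
so $|E(G[Y])|\ge\sum_{y\in Y}\mathrm{out}(y)\ge a|Y|$, which contradicts (iii).
\end{proof}

Without (iii) the lemma fails: if $H=V(G)$, as can happen in a dense graph, the values sum to $0$ and cannot all be positive.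

\subsection{The choice of the thresholds}
The prescribed values fill the window $[m,m+2r-1]$, two integers for each color, so that either parity is available. Lemma~\ref{lem:high} then needs degrees at least $M=(m+2r-1)+2a$. A vertex of degree at most $M-1$ is brought below $m$ by $a+r$ outgoing edges, a number that does not depend on $m$. So we first choose $q$, then $m$ large enough for \eqref{eq:degree}, and then $M$:
\[
q=a+r,\qquad m=4q+4k+r,\qquad M=m+2q-1 .
\]

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $H=\{v:\deg_G(v)\ge M\}$, and let $c\colon V(G)\to\{0,\dots,r-1\}$ be a proper coloring, which exists by (ii). For $u\in H$ let $h(u)$ be the element of $\{m+2c(u),\,m+2c(u)+1\}$ with the parity of $\deg_G(u)$. Then $m\le h(u)\le m+2r-1$, and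
\[
\deg_G(u)-h(u)\ \ge\ (m+2q-1)-(m+2r-1)\ =\ 2a .
\]
Orient $E_H$ by Lemma~\ref{lem:high}.

The remaining edges are those of $S=G-H$, which is $k$-degenerate and $r$-colorable by (i) and (ii). For $v\in V(S)$ let $b(v)\le1$ be the value given by Lemma~\ref{lem:high}, and let $A(v)=b(v)+\deg_S(v)$. Since $b(v)$ is at most the number of neighbors of $v$ in $H$, we have $A(v)\le\deg_G(v)\le M-1$. The vertices that could enter the window are those of
\[
W=\{v\in V(S): A(v)\ge m\}.
\]
Here the bound $b\le1$ is used: a high ceiling must come from edges of $S$. For $w\in W$ we have $\deg_S(w)=A(w)-b(w)\ge m-1=4q+4k+r-1$, which is \eqref{eq:degree}. Orient $S$ by Lemma~\ref{lem:descent}.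

We now have an orientation $D$ of $G$ with $d^{\pm}_D(u)=h(u)$ for $u\in H$ and $d^{\pm}_D(v)=f(v)=A(v)-2\,\mathrm{out}_S(v)$ for $v\in V(S)$. All values on $S$ are at most $m-1$: if $v\notin W$ then $f(v)\le A(v)\le m-1$, and if $v\in W$ then $f(v)\le A(v)-2q\le M-1-2q=m-2$.

The orientation is in-out-proper. Adjacent vertices of $S$ have different values by Lemma~\ref{lem:descent}. Adjacent vertices of $H$ have different colors, and the pairs $\{m+2c,m+2c+1\}$ for different $c$ are disjoint. An edge between $H$ and $S$ joins a value at least $m$ to a value at most $m-1$.

The values are bounded by $M-1$. For $u\in H$ we have $0<h(u)\le m+2r-1\le m+2a+2r-2=M-1$, as $a\ge1$. For $v\in V(S)$ we have $|f(v)|\le\deg_G(v)\le M-1$. Therefore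
\[
\overleftrightarrow{\chi}(G)\ \le\ M-1\ =\ 6q+4k+r-2\ =\ 6a+7r+4k-2. \qedhere
\]
\end{proof}

To summarize the use of the hypotheses: (i) bounds the number of parents in Lemmas~\ref{lem:deficit} and~\ref{lem:T}; (ii) gives the targets $h$ and the bound $P\le r$ in Lemma~\ref{lem:T}; and (iii) is used only in Lemma~\ref{lem:high}.

\section{Planar graphs, surfaces and minor-closed classes}\label{sec:consequences}

\begin{proof}[Proof of Theorem~\ref{thm:planar}]
By Euler's formula a planar graph on $n\ge3$ vertices has at most $3n-6$ edges, so every planar graph on $n\ge1$ vertices has fewer than $3n$ edges. Subgraphs of planar graphs are planar, so (iii) holds with $a=3$, and every nonempty subgraph has average degree less than $6$, so (i) holds with $k=5$. The Four Color Theorem gives (ii) with $r=4$. Theorem~\ref{thm:main} yields $18+28+20-2=64$.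
\end{proof}

The conjecture itself does not need the Four Color Theorem: $5$-degeneracy gives $r=6$ and the bound $18+42+20-2=78$.

\begin{proof}[Proof of Corollary~\ref{cor:degenerate}]
By Section~\ref{sec:prelim}, a $k$-degenerate graph is $(k+1)$-colorable and satisfies $|E(G[Y])|\le k(|Y|-1)<k|Y|$ for nonempty $Y$. Theorem~\ref{thm:main} with $a=k$ and $r=k+1$ gives $6k+7(k+1)+4k-2=17k+5$. The graph $K_{k+1}$ is $k$-degenerate and has chromatic number $k+1$, so $\overleftrightarrow{\chi}(K_{k+1})\ge\lceil k/2\rceil$ by \eqref{eq:general}.
\end{proof}

\begin{remark}
Parity gives the exact value for complete graphs. The $n$ values in $K_n$ are distinct and have the same parity, so the largest and the smallest differ by at least $2(n-1)$; with \eqref{eq:general} this gives $\overleftrightarrow{\chi}(K_n)=n-1$.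
\end{remark}

Hypothesis (i) thus implies the other two with $a=k$ and $r=k+1$; keeping the parameters apart only improves the constant, from $17\cdot5+5=90$ to $64$ in the planar case. Corollary~\ref{cor:degenerate} bounds $\overleftrightarrow{\chi}$ on every class of bounded degeneracy. These are the classes of bounded maximum average degree, the maximum being taken over subgraphs: degeneracy $k$ gives average degrees below $2k$, and average degrees at most $d$ give degeneracy at most $d$. We record two cases. The \emph{Euler genus} of a surface is $2$ minus its Euler characteristic.

\begin{corollary}\label{cor:surface}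
Let $\Sigma$ be a surface of Euler genus $g\ge1$ and let $k=\bigl\lfloor(5+\sqrt{1+24g})/2\bigr\rfloor$. Every graph $G$ embeddable in $\Sigma$ satisfies $\overleftrightarrow{\chi}(G)\le17k+5=O(\sqrt g)$, and the order $\sqrt g$ is exact.
\end{corollary}

\begin{proof}
By Heawood's theorem, graphs embeddable in $\Sigma$ are $k$-degenerate, so Corollary~\ref{cor:degenerate} applies. By the theorem of Ringel and Youngs, $K_n$ embeds in $\Sigma$ for $n=\bigl\lfloor(7+\sqrt{1+24g})/2\bigr\rfloor$, except that $n=6$ for the Klein bottle, and $\overleftrightarrow{\chi}(K_n)\ge\lceil(n-1)/2\rceil$ by \eqref{eq:general}.
\end{proof}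

A \emph{minor} of $G$ is a graph obtained from a subgraph of $G$ by contracting edges. A class of graphs is \emph{minor-closed} if it contains all minors of its members, and \emph{proper} if it is not the class of all graphs.

\begin{corollary}\label{cor:minor}
The parameter $\overleftrightarrow{\chi}$ is bounded on every proper minor-closed class of graphs.
\end{corollary}

\begin{proof}
The class omits some graph, say on $t$ vertices. This graph is a subgraph of $K_t$, so no member of the class has a $K_t$-minor. Graphs with no $K_t$-minor have degeneracy $O(t\sqrt{\log t})$ (Kostochka; Thomason), and Corollary~\ref{cor:degenerate} applies.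
\end{proof}

We do not claim that the constants $64$ and $17$ are optimal.

\begin{thebibliography}{9}

\bibitem{Dehghan}
Ali Dehghan, \emph{On the In-Out-Proper Orientations of Graphs}, arXiv:2106.13357 (2021).

\end{thebibliography}
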